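\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{conjecture}{Conjecture}

\title{Regular unimodular triangulations for symmetric matrices\\ with even row sums}


\begin{abstract}
Let $S_n$ be the polytope of symmetric $n\times n$ matrices with nonnegative real entries and all row sums equal to $2$. We prove that $S_n$ has a regular unimodular triangulation for every $n$, and that its $h^*$-vector is unimodal for every even $n$. This confirms a conjecture stated by Davis. The triangulation exists more generally for arbitrary prescribed even row sums and arbitrary prescribed zeros, whenever the polytope is nonempty. The proof lifts a symmetric matrix to an ``oriented'' matrix. Both the polytope of oriented matrices and the fibers of the lift are described by totally unimodular systems, and a lexicographic choice of lifts pushes down to a triangulation of $S_n$.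
\end{abstract}

\section{The question and the answer}

For a lattice polytope $P\subseteq\mathbb R^N$ of dimension $d$, counting lattice points in the dilates $mP$ gives the Ehrhart series
\[
1+\sum_{m\ge1}|mP\cap\mathbb Z^N|\,t^m=\frac{h^*_0+h_1^*t+\dots+h_k^*t^k}{(1-t)^{d+1}},
\qquad h_j^*\in\mathbb Z_{\ge0},\quad h_0^*=1 .
\]
The vector $h^*(P)=(h_0^*,\dots,h_k^*)$ is \emph{unimodal} if $h_0^*\le\dots\le h_j^*\ge\dots\ge h_k^*$ for some $j$.

Let $\Sigma_n$ be the polytope of symmetric doubly stochastic $n\times n$ matrices, and let $S_n=2\Sigma_n$ be the polytope of symmetric nonnegative matrices with all row sums $2$. Davis \cite{Davis} states the following.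

\begin{conjecture}
$S_n$ has a regular unimodular triangulation, and hence $h^*(S_n)$ is unimodal when $n$ is even.
\end{conjecture}

Where is the difficulty? Without the symmetry condition, doubly stochastic matrices are cut out by a totally unimodular system. Symmetry destroys this. The matrix with $x_{12}=x_{13}=x_{23}=\frac12$ and zero diagonal is a vertex of $\Sigma_3$, and the incidence matrix of the triangle $\{12,13,23\}$, a submatrix of the system defining $\Sigma_n$ for $n\ge3$, has determinant $\pm2$. Doubling the row sums removes the denominators of the vertices but leaves the system as it was. So the evenness of the right-hand side has to be used in some other way. We use it as follows: a graph with even degrees can be oriented so that every vertex has as many incoming as outgoing edges, and oriented objects obey totally unimodular constraints.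

The natural setting for the argument is slightly more general. Let $E$ be a set of edges on the vertex set $[n]=\{1,\dots,n\}$, that is, of unordered pairs $ij=\{i,j\}$ with $i\neq j$ and of loops $ii$. For $x\in\mathbb R^E$ put
\[
\deg_x(i)=\sum_{j:\,ij\in E}x_{ij},
\]
where a loop $ii$ contributes $x_{ii}$ once. For $a\in\mathbb Z^n_{\ge0}$ let
\[
S=S_E(a)=\{x\in\mathbb R^E_{\ge0}:\ \deg_x(i)=2a_i\text{ for all }i\}.
\]
This set is bounded, since $x_{ij}\le 2a_i$. The lattice is $\mathbb Z^E$, and $mS_E(a)=S_E(ma)$ for integers $m\ge1$. If $E$ consists of all pairs and all loops and $a=(1,\dots,1)$, then $S_E(a)=S_n$, with a symmetric matrix recorded by its entries $x_{ij}$, $i\le j$.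

\begin{theorem}\label{thm:main}
Every nonempty $S_E(a)$ is a lattice polytope with a regular unimodular triangulation. In particular $S_n$ has one, for every $n$.
\end{theorem}

\begin{theorem}\label{thm:unimodal}
If there is an integer $k\ge1$ such that every vertex $i$ lies in exactly $2ka_i$ edges of $E$ (a loop counted once), then $h^*(S_E(a))$ is unimodal. In particular $h^*(S_n)$ is unimodal for even $n$.
\end{theorem}

Under the hypothesis of Theorem~\ref{thm:unimodal} the polytope $S_E(a)$ is nonempty: it contains the point with all coordinates $\frac1k$.

Together the two theorems prove the conjecture. The next result shows, for the dilates of $\Sigma_n$, how far the two ingredients of the proof reach: the triangulation, and the Gorenstein property recalled in Section~\ref{sec:gor}. Part (b) makes no claim about unimodality when $r\nmid n$.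

\begin{theorem}\label{thm:sharp}
Let $r\ge1$ be an integer.
\begin{enumerate}
\item[(a)] For $n\ge3$ the following are equivalent: $r\Sigma_n$ is a lattice polytope; $r\Sigma_n$ has a regular unimodular triangulation; $r$ is even.
\item[(b)] For $r$ even and $n\ge2$, the polytope $r\Sigma_n$ is Gorenstein if and only if $r\mid n$. In that case $h^*(r\Sigma_n)$ is unimodal.
\end{enumerate}
\end{theorem}

Section~\ref{sec:example} defines the lift and shows the method on small examples. Sections~\ref{sec:lift}--\ref{sec:scalar} prove Theorem~\ref{thm:main}. Theorems~\ref{thm:unimodal} and~\ref{thm:sharp} and two further consequences follow in Sections~\ref{sec:gor} and~\ref{sec:range}. Up to the end of Section~\ref{sec:scalar} we fix $E$ and $a$ such that $S=S_E(a)$ is nonempty.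

\section{Orienting symmetric matrices}\label{sec:example}

View an integral $x\in S$ as a multigraph with $x_{ij}$ parallel edges between $i\ne j$ and $x_{ii}$ half-edges at $i$, where every vertex $i$ has degree $2a_i$. We want to orient it so that every vertex has out-degree and in-degree $a_i$; a half-edge at $i$ may point out of $i$ or into $i$. When all $a_i=1$ the components are closed cycles and paths that end in half-edges, and each component is simply traversed in one direction. In general such an orientation exists by Lemma~\ref{lem:tu}(b) below.

To record orientations, let $A$ contain two arcs $(i,j),(j,i)$ for each non-loop $ij\in E$ and two half-arcs $i^+,i^-$ for each loop $ii\in E$. Let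
\begin{equation}\label{eq:T}
T=\Big\{y\in\mathbb R^A_{\ge0}:\ \sum_jy_{ij}+y_{i^+}=a_i,\quad \sum_jy_{ji}+y_{i^-}=a_i\quad\text{for all }i\Big\},
\end{equation}
where the sums run over $j\ne i$ and terms not indexed by $A$ are omitted. We call the two families the out- and in-equations. Forgetting the orientation is the linear map $\pi:\mathbb R^A\to\mathbb R^E$,
\[
\pi(y)_{ij}=y_{ij}+y_{ji}\quad(i\ne j),\qquad \pi(y)_{ii}=y_{i^+}+y_{i^-}.
\]
Adding the two equations at $i$ shows $\pi(mT)\subseteq mS$ for $m\ge 1$. Half-arcs come in two kinds because $x_{ii}$ may be odd: if $y_{i^+}=y_{i^-}$ were imposed, integral $y$ would only produce even diagonals and would miss the all-ones matrix in $S_2$.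

\begin{example}[One edge with loops]\label{ex:one}
Let $E=\{11,12,22\}$ and $a=(c,c)$ with $c\ge1$. Then $S$ is the segment of all $x=x_{12}\in[0,2c]$, with $x_{11}=x_{22}=2c-x$. Writing $(u,v)=(y_{12},y_{21})$, equations \eqref{eq:T} give $y_{1^+}=y_{2^-}=c-u$ and $y_{2^+}=y_{1^-}=c-v$. So $T$ is the square $[0,c]^2$, and $\pi$ is the map $(u,v)\mapsto u+v$. The fiber in $mT$ over an integer $p\in[0,2mc]$ is a segment, possibly a point, with integral endpoints. Compare points lexicographically with $u$ as first coordinate. The smallest point of the fiber is
\[
y^*=\big(\max(0,p-mc),\ \min(p,mc)\big).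
\]

\emph{The case $c=1$, that is, $S_2$.} The points $y^*/m$ trace the left and the top side of the unit square (Figure~\ref{fig:section}), and this path maps bijectively onto $[0,2]$. Its corner $(0,1)$ lies over $x=1$, so it cuts $[0,2]$ into the two unimodular segments $[0,1]$ and $[1,2]$. In terms of weights, give each lattice point of $T$ the weight $u$, and each $x\in\{0,1,2\}$ the least weight of a lift: $w(0)=w(1)=0$ and $w(2)=1$. To write $p=\lambda_1+2\lambda_2$ with $\lambda_0+\lambda_1+\lambda_2=m$ and $\lambda\ge 0$ at the least cost $\lambda_2$, note that $\lambda_2-\lambda_0=p-m$. The unique optimum $(\lambda_0,\lambda_1,\lambda_2)$ is $(m-p,p,0)$ if $p\le m$ and $(0,2m-p,p-m)$ if $p\ge m$. It is \emph{unique and integral for all $p$ and $m$}. This is the property we shall establish in general.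

\emph{The case $c=2$.} Now the left side of the square $T=[0,2]^2$ contains the lattice points $(0,0),(0,1),(0,2)$. For $m=p=1$ the total $y^*=(0,1)$ is a single lattice point, but it is also $\frac12(0,0)+\frac12(0,2)$. A rule that favors $(0,0)$ would choose the second, nonintegral, expression. Minimizing the sum of the squares of the coordinates prevents this.

\emph{Two disjoint copies of the case $c=1$.} Here $S=[0,2]^2$ and $T=[0,1]^4$. The lexicographic choice, with the two coordinates $u$ before the two coordinates $v$, cuts $S$ into four unit squares, on each of which it is affine. Over $[0,1]^2$ the chosen lifts form a square face of $T$. The sum of two opposite vertices of this face equals the sum of the other two, so already for $m=2$ the total does not determine the summands, and here the sum of squares does not decide either. So a last tie-breaking rule is needed. We fix an order on the lattice points of $T$ and use the first one as often as possible, then the second, and so on; this cuts each square along a diagonal.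
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.4]
\draw (0,0) rectangle (1,1);
\draw[dashed] (0,0.5)--(0.5,0);
\draw[dashed] (0,1)--(1,0);
\draw[dashed] (0.5,1)--(1,0.5);
\draw[line width=2pt] (0,0)--(0,1)--(1,1);
\fill (0,0) circle (0.035) (0,1) circle (0.035) (1,1) circle (0.035) (1,0) circle (0.035);
\node[below] at (0,-0.03) {$(0,0)$};
\node[left] at (-0.03,1) {$(0,1)$};
\node[right] at (1.03,1) {$(1,1)$};
\node[below] at (1,-0.03) {$(1,0)$};
\end{tikzpicture}
\caption{The square $T$ of pairs $(u,v)$ that lifts $S_2$. The dashed segments are fibers of $(u,v)\mapsto u+v$. The thick path consists of the lexicographically smallest point of each fiber; its corner lies over $1$ and cuts $S_2=[0,2]$ into two unit segments.}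
\label{fig:section}
\end{figure}

The general proof uses exactly these three rules, in this order: the lexicographically smallest total, then the least sum of squares, then greedy multiplicities.

\section{Two totally unimodular systems}\label{sec:lift}

A matrix is \emph{totally unimodular} if all its square submatrices have determinant $0$ or $\pm1$. We need two standard facts.

\emph{Fact 1. A matrix with entries in $\{0,\pm1\}$ in which each column has at most one $+1$ and at most one $-1$ is totally unimodular.} The property passes to submatrices. A square submatrix with a zero column has determinant $0$; if some column has a single nonzero entry, expand along it and use induction; otherwise every column has one $+1$ and one $-1$, so the rows sum to zero.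

\emph{Fact 2 (Hoffman--Kruskal). If $N$ is totally unimodular and $\beta,l,u$ are integral, then all vertices of $\{z:Nz=\beta,\ l\le z\le u\}$ are integral.} At a vertex $z$, let $F$ be the set of coordinates strictly between their bounds. The other coordinates are integers, and the columns $N_F$ are linearly independent, since otherwise $z$ could be moved in two opposite directions. So $z_F$ solves an integral system with an invertible square submatrix of $N_F$, whose determinant is $\pm1$, and Cramer's rule applies.

Write the equations in \eqref{eq:T} as $My=b$, and put $V=T\cap\mathbb Z^A$. Note that $0\le y_\alpha\le\max_ia_i$ on $T$. For an integer $m\ge1$ and $x\in mS$ let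
\[
\Phi_m(x)=\{y\in mT:\ \pi(y)=x\}
\]
be the fiber of the lift over $x$.

\begin{lemma}\label{lem:tu}
\begin{enumerate}
\item[(a)] For all integral $l,u$ the (possibly empty) polytope $T\cap\{l\le y\le u\}$ is the convex hull of its lattice points. In particular $T=\operatorname{conv}(V)$.
\item[(b)] For all integers $m\ge1$ and all $x\in mS$ the fiber $\Phi_m(x)$ is nonempty. If $x\in\mathbb Z^E$, all vertices of $\Phi_m(x)$ are integral.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The column of an arc $(i,j)$ in $M$ has a $1$ in the out-row of $i$ and a $1$ in the in-row of $j$; the columns of half-arcs are unit vectors. Multiply all in-rows and the corresponding entries of $b$ by $-1$. Facts 1 and 2 apply, the bounds on $y_\alpha$ being $\max(0,l_\alpha)$ and $\min(u_\alpha,\max_i a_i)$.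

(b) The point with $y_{ij}=y_{ji}=x_{ij}/2$ and $y_{i^+}=y_{i^-}=x_{ii}/2$ satisfies both equations at $i$ with right-hand side $\deg_x(i)/2=ma_i$, so it lies in $\Phi_m(x)$.

On $\Phi_m(x)$ use the coordinates $y_{ij}$ with $i<j$ and $y_{i^+}$; the others are $y_{ji}=x_{ij}-y_{ij}$ and $y_{i^-}=x_{ii}-y_{i^+}$. The out-equation at $i$ becomes
\[
\sum_{j>i}y_{ij}-\sum_{j<i}y_{ji}+y_{i^+}=ma_i-\sum_{j<i}x_{ij}.
\]
The left-hand sides of the out- and in-equations at $i$ add up to $\deg_x(i)=2ma_i$, so the in-equations follow from the out-equations. The remaining constraints are $0\le y_{ij}\le x_{ij}$ and $0\le y_{i^+}\le x_{ii}$. The column of $y_{ij}$ has one $+1$ (row $i$) and one $-1$ (row $j$), and the column of $y_{i^+}$ is a unit vector. If $x$ is integral, so are the right-hand sides and the bounds, and Facts 1 and 2 show that the vertices have integral coordinates $y_{ij}$ $(i<j)$ and $y_{i^+}$. The eliminated coordinates are then integral too.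
\end{proof}

Part (b) is where the even row sums enter: the out- and in-degrees must be the integers $ma_i$, and their sum is $\deg_x(i)$.

With $m=1$ the lemma gives $S=\pi(T)=\operatorname{conv}\pi(V)$, and $\pi(V)\subseteq\mathbb Z^E$. So $S$ is a lattice polytope. Moreover, \emph{every lattice point of $S$ is $\pi(y)$ for some $y\in V$}, since its fiber $\Phi_1(x)$ has an integral vertex.

\section{A linear programming criterion}\label{sec:criterion}

We shall construct a weight $w$ on the lattice points of $S$ such that every lattice point of every dilate $mS$ has a unique cheapest expression as a nonnegative combination, with total weight $m$, of lattice points of $S$, and such that this expression is integral. In this section we show that this suffices: uniqueness yields a triangulation, and integrality yields unimodularity.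

Let $w:S\cap\mathbb Z^E\to\mathbb R$ be any function. For an affine function $\ell$ with $\ell\le w$ on $S\cap\mathbb Z^E$ put $V_\ell=\{v\in S\cap\mathbb Z^E:w(v)=\ell(v)\}$. The polytopes $\operatorname{conv}(V_\ell)$ with $V_\ell\ne\emptyset$ are the projections of the lower faces of $\operatorname{conv}\{(v,w(v))\}$. As $S$ is a lattice polytope, they are the cells of a polyhedral subdivision of $S$, the \emph{regular subdivision} induced by $w$. It is a triangulation, with the nonempty sets $V_\ell$ as vertex sets of its simplices, if every $V_\ell$ is affinely independent. The triangulation is \emph{unimodular} if for every maximal simplex, with vertices $v_0,\dots,v_d$, $d=\dim S$, the vectors $v_i-v_0$ $(i\ge 1)$ form a basis of the lattice of integral vectors parallel to $\operatorname{aff}(S)$.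

\begin{lemma}\label{lem:criterion}
Suppose that for all integers $m\ge1$ and all $p\in mS\cap\mathbb Z^E$ the linear program
\begin{equation}\label{eq:lp}
\min\Big\{\sum_v\lambda_vw(v):\ \lambda\ge0,\ \sum_v\lambda_v=m,\ \sum_v\lambda_vv=p\Big\}\qquad(v\in S\cap\mathbb Z^E)
\end{equation}
has a unique optimal solution, and that this solution is integral. Then the regular subdivision induced by $w$ is a unimodular triangulation of $S$.
\end{lemma}

\begin{proof}
Let $\ell$ be affine with $\ell\le w$ on $S\cap\mathbb Z^E$. Every $\lambda$ feasible in \eqref{eq:lp} costs at least $\sum_v\lambda_v\ell(v)=m\,\ell(p/m)$. A feasible $\lambda$ supported on $V_\ell$ attains this bound, so \emph{every feasible $\lambda$ supported on $V_\ell$ is optimal}.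

Suppose $V_\ell$ is affinely dependent. Since its points are integral, there is an integral affine dependence. Separating positive from negative coefficients, we get distinct $\alpha,\beta\in\mathbb Z_{\ge0}^{V_\ell}$ with $\sum\alpha_vv=\sum\beta_vv=:p$ and $\sum\alpha_v=\sum\beta_v=:m\ge1$. Both are optimal for $(p,m)$, contradicting uniqueness. So we have a triangulation.

Let $V_\ell=\{v_0,\dots,v_d\}$ be the vertex set of a maximal simplex, and let $(p,m)\in\mathbb Z^E\times\mathbb Z$ lie in the linear span of the vectors $(v_i,1)$, say $(p,m)=\sum\lambda_i(v_i,1)$. We claim that all $\lambda_i$ are integers. Adding a large integer multiple of $\sum_i(v_i,1)$, we may assume $\lambda_i\ge0$ and $m\ge1$. Then $p\in mS$, and $\lambda$ is optimal for $(p,m)$, hence integral. Apply the claim with $m=0$. It says that every integral vector parallel to $\operatorname{aff}(S)$ is an integral combination $\sum\lambda_iv_i$ with $\sum\lambda_i=0$, that is, an integral combination of the $v_i-v_0$.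
\end{proof}

\section{The lexicographic choice}\label{sec:lex}

We now choose lifts. The program \eqref{eq:lp} lives on $S$; its lifted version has a variable $\mu_y$ for every $y\in V$. For $m\ge1$ and $p\in mS\cap\mathbb Z^E$ let
\[
\mathcal M(p,m)=\Big\{\mu\in\mathbb R^V_{\ge0}:\ \sum_y\mu_y=m,\ \sum_y\mu_y\pi(y)=p\Big\}.
\]
Number $A=\{\alpha_1,\dots,\alpha_s\}$ and $V=\{y^1,\dots,y^N\}$, and put $q(y)=\sum_{\alpha\in A}y_\alpha^2$. The three rules of Section~\ref{sec:example} are encoded by the vectors
\[
\Omega(y)=\big(y_{\alpha_1},\dots,y_{\alpha_s},\ q(y),\ -[y=y^1],\dots,-[y=y^N]\big)\in\mathbb R^{L},\qquad L=s+1+N,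
\]
where $[\,\cdot\,]$ is $1$ if the statement is true and $0$ otherwise, and $\mathbb R^L$ is ordered lexicographically.

\begin{lemma}\label{lem:lex}
For all $m\ge1$ and $p\in mS\cap\mathbb Z^E$ the vector $\sum_y\mu_y\Omega(y)$ has a unique lexicographic minimizer $\mu^*$ over $\mathcal M(p,m)$, and $\mu^*$ is integral.
\end{lemma}

\begin{proof}
Since $T=\operatorname{conv}(V)$, the totals $\sum_y\mu_yy$ for $\mu\in\mathcal M(p,m)$ range exactly over $\Phi_m(p)$, which is nonempty. So $\mathcal M(p,m)$ is nonempty and compact, and we may minimize one coordinate after the other. The last $N$ coordinates determine $\mu$; this gives existence and uniqueness. It remains to prove integrality.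

\medskip\noindent\emph{Coordinates $1,\dots,s$.} They force $\sum_y\mu_yy=y^*$, where $y^*$ is the lexicographically smallest point of $\Phi_m(p)$. Minimizing linear functions successively leads to smaller and smaller faces, so $y^*$ is a vertex. By Lemma~\ref{lem:tu}(b) it is integral.

\medskip\noindent\emph{Coordinate $s+1$.} Put $k_\alpha=\lfloor y^*_\alpha/m\rfloor$ and $k'_\alpha=\lceil y^*_\alpha/m\rceil$, and let
\[
Q=\{y\in T:\ k_\alpha\le y_\alpha\le k_\alpha'\text{ for all }\alpha\}
\]
be the part of $T$ in the smallest lattice box around the average $y^*/m$. Since $k'_\alpha-k_\alpha\in\{0,1\}$, every integer $t$ satisfies $(t-k_\alpha)(t-k'_\alpha)\ge0$, with equality only for $t\in\{k_\alpha,k'_\alpha\}$. Apply the resulting inequality $t^2\ge(k_\alpha+k'_\alpha)t-k_\alpha k'_\alpha$ to $t=y_\alpha$ and sum: if $\sum_y\mu_yy=y^*$ and $\sum_y\mu_y=m$, then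
\[
\sum_y\mu_yq(y)\ \ge\ \sum_{\alpha}\big((k_\alpha+k'_\alpha)\,y^*_\alpha-m\,k_\alpha k'_\alpha\big),
\]
with equality if and only if $\mu$ is supported on $Q\cap V$. Equality is attained, because $y^*/m\in Q$ and $Q=\operatorname{conv}(Q\cap V)$ by Lemma~\ref{lem:tu}(a). So the minimizers that survive are those in
\[
\mathcal M_0=\Big\{\mu\ge0\text{ supported on }Q\cap V:\ \sum_y\mu_y=m,\ \sum_y\mu_yy=y^*\Big\}.
\]

\medskip\noindent\emph{The last $N$ coordinates.} Over $\mathcal M_0$ we maximize $\mu_{y^1}$, then $\mu_{y^2}$, and so on. Let $t_i$ be the maximum of $\mu_{y^i}$ over all $\mu\in\mathcal M_0$ with $\mu_{y^1}=t_1,\dots,\mu_{y^{i-1}}=t_{i-1}$. We show by induction that all $t_i$ are integers. Suppose that $t_1,\dots,t_j$ are integers, $0\le j<N$, and let $\mathcal M_j$ be the nonempty set of all $\mu\in\mathcal M_0$ with $\mu_{y^i}=t_i$ for $i\le j$. Put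
\[
r=y^*-\sum_{i\le j}t_iy^i,\qquad m'=m-\sum_{i\le j}t_i .
\]
Both are integral. Moreover $m'\ge0$ and $r\in m'Q$, since any $\mu\in\mathcal M_j$ expresses $r$ by the points $y^i\in Q$, $i>j$, with total weight $m'$. If $y^{j+1}\notin Q$, then $t_{j+1}=0$. Suppose $y^{j+1}\in Q$. We claim that
\begin{equation}\label{eq:t}
t_{j+1}=\max\{t\in[0,m']:\ r-ty^{j+1}\in(m'-t)Q\}.
\end{equation}
The set on the right is compact, and it contains $0$. To see that $t_{j+1}$ is at most the right-hand side, let $\mu\in\mathcal M_j$ and $t=\mu_{y^{j+1}}$: the points $y^i$, $i>j+1$, with their weights $\mu_{y^i}$ express $r-ty^{j+1}$ as a point of $(m'-t)Q$. Conversely, let $t$ be the maximum on the right. Write $r-ty^{j+1}=\sum\nu_yy$ with $\nu\ge0$ on $Q\cap V$ and $\sum\nu_y=m'-t$. Adding to $\nu$ the weight $t$ at $y^{j+1}$ and the weights $t_i$ at $y^i$ for $i\le j$ gives an element of $\mathcal M_0$; note that $t_i=0$ if $y^i\notin Q$. Its first $j$ values are $t_i+\nu_{y^i}\ge t_i$, so lexicographic maximality of $(t_1,\dots,t_j)$ forces $\nu_{y^i}=0$ for $i\le j$. Hence this element lies in $\mathcal M_j$, and its value at $y^{j+1}$ is at least $t$. This proves the claim.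

Finally we compute \eqref{eq:t}. As $k_\alpha\ge0$, the nonnegativity of $y$ is implied by the box, so for every real $\sigma\ge0$
\[
\sigma Q=\{z:\ Mz=\sigma b,\ \sigma k_\alpha\le z_\alpha\le\sigma k'_\alpha\text{ for all }\alpha\};
\]
for $\sigma=0$ both sides are $\{0\}$. Since $Mr=m'b$ and $My^{j+1}=b$, the equations hold automatically for $z=r-ty^{j+1}$ and $\sigma=m'-t$. The inequalities become, for all $\alpha$,
\[
t\,(y^{j+1}_\alpha-k_\alpha)\le r_\alpha-m'k_\alpha,\qquad
t\,(k'_\alpha-y^{j+1}_\alpha)\le m'k'_\alpha-r_\alpha .
\]
The coefficients of $t$ are $0$ or $1$, because $y^{j+1}$ is an integral point of the box, which has width at most one. The right-hand sides are integers, nonnegative because $r\in m'Q$. So the maximum in \eqref{eq:t} is the minimum of $m'$ and some of these integers, and it is an integer.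
\end{proof}

The proof uses three different properties: the total unimodularity of the fibers makes $y^*$ integral, that of $T$ makes $Q$ the convex hull of its lattice points, and the width of the box makes the greedy multiplicities integral. Example~\ref{ex:one} with $c=2$ shows that the greedy rule alone may fail when the box is wider.

\begin{remark}
If all $a_i=1$, as for $S_n$, then $V\subseteq\{0,1\}^A$, so $q(y)=\sum_\alpha y_\alpha$ on $V$, and $\sum_y\mu_yq(y)=\sum_\alpha y_\alpha^*$ is already determined by the total. For $S_n$ the coordinate $q$ can be dropped.
\end{remark}

\section{One real weight for all programs}\label{sec:scalar}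

Lemma~\ref{lem:criterion} asks for real weights, while Lemma~\ref{lem:lex} compares vectors. For a single pair $(p,m)$ one could replace $\Omega$ by $\sum_l\varepsilon^l\Omega_l$ with small $\varepsilon>0$. But there are infinitely many pairs, and one $\varepsilon$ must serve all of them. What the programs have in common is the space that contains all differences of feasible points,
\[
\mathcal K=\Big\{\kappa\in\mathbb R^V:\ \sum_y\kappa_y\pi(y)=0,\ \sum_y\kappa_y=0\Big\}.
\]
It is enough to control finitely many directions in this space. An \emph{elementary vector} of $\mathcal K$ is a nonzero element whose support is minimal with respect to inclusion. Two elementary vectors with the same support are proportional, since otherwise a nonzero combination of them would have smaller support. So up to positive scaling there are finitely many.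

We use that \emph{every $u\in\mathcal K$ is a sum of elementary vectors that are sign-compatible with $u$} \cite{Rockafellar}, meaning that their coordinates $\kappa_y$ satisfy $\kappa_yu_y\ge0$, and $\kappa_y=0$ if $u_y=0$. Indeed, the sign-compatible vectors in $\mathcal K$ form a polyhedral cone that lies in an orthant, so $u$ is a sum of vectors spanning extreme rays of this cone. Let $\kappa$ span an extreme ray, and let $0\ne\kappa'\in\mathcal K$ have support contained in that of $\kappa$. Then $\kappa+\delta\kappa'$ and $\kappa-\delta\kappa'$ lie in the cone for small $\delta>0$. So $\kappa'$ is a multiple of $\kappa$ and has the same support. Hence $\kappa$ is elementary.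

If $\sum_y\kappa_y\Omega(y)$ is lexicographically positive, then $\sum_y\kappa_y\sum_l\varepsilon^l\Omega_l(y)$ is a polynomial in $\varepsilon$ whose lowest nonzero coefficient is positive, so it is positive for all small $\varepsilon>0$. Since finitely many $\kappa$ have to be considered, we can fix $\varepsilon>0$ such that $\omega(y):=\sum_{l=1}^L\varepsilon^l\Omega_l(y)$ satisfies
\begin{equation}\label{eq:eps}
\sum_y\kappa_y\Omega(y)>_{\mathrm{lex}}0\ \Longrightarrow\ \sum_y\kappa_y\omega(y)>0\qquad\text{for every elementary vector }\kappa\text{ of }\mathcal K.
\end{equation}

\begin{lemma}\label{lem:scalar}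
For all $m\ge1$ and $p\in mS\cap\mathbb Z^E$, the vector $\mu^*$ of Lemma~\ref{lem:lex} is the unique minimizer of $\sum_y\mu_y\omega(y)$ over $\mathcal M(p,m)$.
\end{lemma}

\begin{proof}
Let $\mu\in\mathcal M(p,m)$, $\mu\ne\mu^*$. Write $\mu-\mu^*=\kappa^{(1)}+\dots+\kappa^{(h)}$ with elementary vectors sign-compatible with $\mu-\mu^*$. Each $\mu^*+\kappa^{(i)}$ lies coordinatewise between $\mu^*$ and $\mu$. So it is nonnegative, it belongs to $\mathcal M(p,m)$, and it differs from $\mu^*$. By Lemma~\ref{lem:lex}, $\sum_y\kappa^{(i)}_y\Omega(y)>_{\mathrm{lex}}0$, so $\sum_y\kappa^{(i)}_y\omega(y)>0$ by \eqref{eq:eps}. Sum over $i$.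
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We saw in Section~\ref{sec:lift} that $S$ is a lattice polytope and that its lattice points have lifts in $V$. So we may define
\[
w(x)=\min\{\omega(y):\ y\in V,\ \pi(y)=x\}\qquad(x\in S\cap\mathbb Z^E).
\]
We verify the hypothesis of Lemma~\ref{lem:criterion}. Fix $m\ge 1$ and $p\in mS\cap\mathbb Z^E$. Each $\mu\in\mathcal M(p,m)$ has a push-forward $\lambda_x=\sum_{\pi(y)=x}\mu_y$, which is feasible in \eqref{eq:lp} and costs $\sum_x\lambda_xw(x)\le\sum_y\mu_y\omega(y)$. Conversely, choose for each $x$ a lift $y_x\in V$ with $\pi(y_x)=x$ and $\omega(y_x)=w(x)$. Placing $\lambda_x$ on $y_x$ lifts each feasible $\lambda$ to an element of $\mathcal M(p,m)$ with the same cost and with push-forward $\lambda$. So the two programs have the same optimal value. The feasible set of \eqref{eq:lp} is nonempty and compact, so an optimal $\lambda$ exists. The lift of any optimal $\lambda$ is optimal and equals $\mu^*$ by Lemma~\ref{lem:scalar}. Hence $\lambda$ is the push-forward of $\mu^*$. So $\lambda$ is unique, and it is integral by Lemma~\ref{lem:lex}.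
\end{proof}

\section{Unimodality}\label{sec:gor}

For a lattice polytope $P$ consider the cone of all pairs $(x,m)$ with $m\ge0$ and $x\in mP$. Its lattice points form a monoid, whose algebra over a field is the \emph{Ehrhart ring} of $P$, graded by $m$; $P$ is called \emph{Gorenstein} if this ring is. By the description of the canonical module due to Danilov and Stanley, the canonical module of the ring is the ideal spanned by the lattice points in the relative interior of the cone, which we call interior lattice points. So $P$ is Gorenstein if and only if there is a lattice point $(c,k)$ such that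
\begin{equation}\label{eq:gor}
\{\text{interior lattice points of the cone}\}=(c,k)+\{\text{all lattice points of the cone}\}.
\end{equation}
A theorem of Bruns and R\"omer \cite{BrunsRoemer} states that \emph{the $h^*$-vector of a Gorenstein lattice polytope with a regular unimodular triangulation is unimodal}.

\begin{proof}[Proof of Theorem~\ref{thm:unimodal}]
If all $a_i=0$, then $E=\emptyset$ and $S$ is a point, with $h^*(S)=(1)$. Otherwise let $\mathbf 1\in\mathbb R^E$ be the all-ones vector. By hypothesis $\deg_{\mathbf 1}(i)=2ka_i$, so $\frac1k\mathbf 1$ is a point of $S$ with positive coordinates. Since $S$ is cut out of an affine subspace by $x\ge0$, the relative interior of $mS$, $m\ge1$, consists of its points with all coordinates positive. The relative interior of the cone consists of the pairs $(x,m)$ with $m>0$ and $x$ in the relative interior of $mS$. So for $m\ge1$ a lattice point $(x,m)$ is interior if and only if $x-\mathbf 1$ is a nonnegative integral vector with degrees $2(m-k)a_i$. Because some $a_i$ is positive, this is impossible for $m<k$. For $m\ge k$ it means $x-\mathbf 1\in(m-k)S\cap\mathbb Z^E$. This is \eqref{eq:gor} with $c=\mathbf 1$, so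 $S$ is Gorenstein. By Theorem~\ref{thm:main} it has a regular unimodular triangulation, and the theorem of Bruns and R\"omer applies. For $S_n$ each vertex lies in $n-1$ non-loops and one loop, that is, in $n=2\cdot\frac n2\cdot1$ edges, so $k=n/2$ works for even $n$.
\end{proof}

\section{Dilates, prescribed zeros and capacities}\label{sec:range}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) If $r$ is even, then $r\Sigma_n=S_E(\frac r2,\dots,\frac r2)$, where $E$ consists of all pairs and all loops, and Theorem~\ref{thm:main} gives a regular unimodular triangulation. A polytope with a unimodular triangulation is a lattice polytope. It remains to show that $r\Sigma_n$ is not a lattice polytope if $r$ is odd and $n\ge3$. Let $X$ be the symmetric matrix with $x_{12}=x_{13}=x_{23}=\frac12$, $x_{ii}=1$ for $i\ge4$, and all other entries on or above the diagonal equal to $0$. A matrix in $\Sigma_n$ that is zero wherever $X$ is zero has $x_{ii}=1$ for $i\ge4$, and $x_{12}+x_{13}=x_{12}+x_{23}=x_{13}+x_{23}=1$ forces the other values. So $X$ is the only point of the face of $\Sigma_n$ where these entries vanish, that is, a vertex. Then $rX$ is a vertex of $r\Sigma_n$ with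 entries $r/2\notin\mathbb Z$.

(b) If $r\mid n$, Theorem~\ref{thm:unimodal} and its proof apply with $a_i=r/2$ and $k=n/r$, since each vertex lies in $n=2ka_i$ edges. They give that $r\Sigma_n$ is Gorenstein and that $h^*(r\Sigma_n)$ is unimodal. Conversely, suppose $r\Sigma_n$ is Gorenstein. By \eqref{eq:gor} the cone has exactly one interior lattice point in the lowest degree in which there is any. The all-ones matrix $J$ is a positive multiple of a point of $r\Sigma_n$, so the interior lattice points of degree $m$ are the symmetric matrices with positive integer entries and row sums $rm$. These are the matrices $J+Y$, where $Y$ is a symmetric nonnegative integer matrix with row sums $rm-n$. They exist if and only if $rm\ge n$, so the lowest degree is $m_0=\lceil n/r\rceil$. Put $\rho=rm_0-n$. If $\rho\ge1$, then, as $n\ge2$, both $Y=\rho I$ and $\rho$ times the permutation matrix of a transposition are possible, a contradiction. So $\rho=0$ and $r\mid n$.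
\end{proof}

For $r=2$, part (b) says that $S_n$, $n\ge2$, is Gorenstein exactly when $n$ is even. This is where the proof of unimodality uses the parity of $n$.

\medskip
\emph{Prescribed zeros.} A nonempty face of $S_n$ is obtained by setting some coordinates to zero, so it is $S_E(1,\dots,1)$ for some $E$, and Theorem~\ref{thm:main} covers it. For instance, let $E$ be the set of all pairs, without loops, and let $n\ge3$ be odd. Each vertex lies in $n-1$ edges, so Theorem~\ref{thm:unimodal} with $k=(n-1)/2$ applies: the polytope of symmetric nonnegative matrices with zero diagonal and row sums $2$ has a unimodal $h^*$-vector for every odd $n\ge3$.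

\begin{corollary}[Even capacities]\label{cor:cap}
Let $F\subseteq E$ and $u\in\mathbb Z^F_{\ge0}$. If the polytope $S_E(a)\cap\{x_e\le2u_e\text{ for all }e\in F\}$ is nonempty, it is a lattice polytope with a regular unimodular triangulation.
\end{corollary}

\begin{proof}
The idea is to encode each bound by degree equations at new vertices. Replace each non-loop $e=ij\in F$ by a path $i,p,q,j$ with new vertices $p,q$ and $a_p=a_q=u_e$. The degree equations at $p$ and $q$ say that the edges $ip,pq,qj$ carry $x_e,\ 2u_e-x_e,\ x_e$ for some $x_e$, and nonnegativity says $0\le x_e\le2u_e$. Replace each loop $e=ii\in F$ by an edge $ip$ and a loop at $p$, where $p$ is new and $a_p=u_e$; they carry $x_e$ and $2u_e-x_e$. The degrees at the old vertices do not change. The new polytope is of the form covered by Theorem~\ref{thm:main}. Keeping only the values $x_e$, $e\in E$, is an affine isomorphism onto the given polytope. It is integral, and so is its inverse, so it carries a regular unimodular triangulation to one.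
\end{proof}

\begin{thebibliography}{9}

\bibitem{BrunsRoemer}
W. Bruns and T. R\"omer, \emph{h-vectors of Gorenstein polytopes}, J. Combin. Theory Ser. A \textbf{114} (2007), 65--76.

\bibitem{Davis}
R. Davis, \emph{Ehrhart Series of Polytopes Related to Symmetric Doubly-Stochastic Matrices}, arXiv:1409.2742 (2014).

\bibitem{Rockafellar}
R. T. Rockafellar, \emph{The elementary vectors of a subspace of $R^N$}, 1969.

\end{thebibliography}

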